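\title{Uniform mixing for finite projections of the stationary contact process}

\begin{abstract}
We observe the upper stationary contact process on a countably infinite, connected graph $G$ of bounded degree through a finite window $\Delta$ and ask, following Bethuelsen, whether the $\phi$-mixing coefficient of the observed process is at most $C|\Delta|e^{-ct}$ once the time lag $t$ exceeds a constant multiple of the diameter of $\Delta$. We prove that this holds for every infection rate $\lambda$ above the critical value $\lambda_c(\mathbb N)$ of the half-line, with constants depending only on $\lambda$ and the degree bound. We construct graphs showing that $\lambda_c(\mathbb N)$ can be replaced neither by $\lambda_c(G)$, nor by the threshold $\lambda_T(G)$ for exponential decay of long healthy periods, nor by any smaller constant valid for all graphs. On $\mathbb Z$ the sharp multiple of the diameter is $1/(2v)$, where $v$ is the edge speed. The proof combines positive association under conditioning on healthy space-time sets with a restart argument that routes a forward and a backward infection path onto a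 common geodesic ray, where they must cross.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G=(V,E)$ be a countably infinite, connected graph of bounded degree, with graph distance $\operatorname{dist}$. The \emph{contact process} with parameter $\lambda\in(0,\infty)$ is the continuous-time Markov process $(\eta_t)_{t\ge0}$ on $\Omega=\{0,1\}^V$ with generator
\[
L_\lambda f(\omega)=\sum_{x:\,\omega(x)=1}\Big([f(\omega^{x\leftarrow 0})-f(\omega)]+\lambda\sum_{y:\,\operatorname{dist}(x,y)=1}[f(\omega^{y\leftarrow1})-f(\omega)]\Big),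
\]
where $\omega^{z\leftarrow i}$ agrees with $\omega$ except that its value at $z$ is $i$. A vertex in state $1$ is infected, a vertex in state $0$ is healthy; infected vertices recover at rate $1$ and infect each neighbor at rate $\lambda$. The all-healthy configuration $\underline0$ is absorbing. Started with all vertices infected, the process converges weakly to the \emph{upper invariant measure} $\bar\nu_\lambda$. The \emph{upper stationary process} $\bar\eta=(\bar\eta_t)_{t\in\mathbb R}$ is the stationary process with marginal $\bar\nu_\lambda$; we write $\mathbb P$ for its law.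

Three critical values occur. The first, $\lambda_c(G)$, is the threshold above which $\bar\nu_\lambda\ne\delta_{\underline0}$. The second is $\lambda_c(\mathbb N)$, the same threshold for the half-line $\mathbb N=\{0,1,2,\dots\}$. The third is
\[
\lambda_T(G)=\sup\{\lambda>0:\rho_\lambda(x)=0\text{ for all }x\in V\},\qquad
\rho_\lambda(x)=\lim_{t\to\infty}\frac1t\log\mathbb P\big(\bar\eta_s(x)=0,\ s\in[0,t)\big).
\]
Thus $\rho_\lambda(x)<0$ means that long healthy periods at $x$ are exponentially rare. One has $\lambda_c(G)\le\lambda_T(G)\le\lambda_c(\mathbb N)$: below $\lambda_c(G)$ the process $\bar\eta$ vanishes identically, and above $\lambda_c(\mathbb N)$ one applies \eqref{eq:zeros} below to a half-line in $G$ starting at $x$.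

For a finite nonempty set $\Delta\subset V$ let $\operatorname{diam}(\Delta)=\max_{x,y\in\Delta}\operatorname{dist}(x,y)$, let $\xi^\Delta=(\bar\eta_t|_\Delta)_{t\in\mathbb R}$ be the projection of $\bar\eta$ onto $\Delta$, and let
\[
d_\Delta(t)=\sup\big\{|\mathbb P(B\mid A)-\mathbb P(B)|:\ A\in\sigma(\xi^\Delta_s:s\le0),\ \mathbb P(A)>0,\ B\in\sigma(\xi^\Delta_s:s\ge t)\big\}
\]
be its $\phi$-mixing coefficient at lag $t$. The past of $\xi^\Delta$ carries information about the configuration outside $\Delta$, and $d_\Delta(t)$ measures how much of it is still visible in $\Delta$ after time $t$. It is a worst-case quantity: the supremum runs over all pasts $A$, however unlikely.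

\begin{definition}\label{def:mix}
The pair $(G,\lambda)$ \emph{mixes uniformly with slope} $\alpha\in(0,\infty)$ if for every $\epsilon>0$ there are $C,c\in(0,\infty)$ such that $d_\Delta(t)\le C|\Delta|e^{-ct}$ for all finite nonempty $\Delta\subset V$ and all $t\ge\alpha\operatorname{diam}(\Delta)(1+\epsilon)$. It \emph{mixes uniformly} if it does so with some slope.
\end{definition}

Bethuelsen \cite[Question 4]{Bethuelsen} asks whether $(G,\lambda)$ mixes uniformly for every $G$ and every $\lambda>\lambda_c(\mathbb N)$ and, if so, whether the same is true for all $\lambda>\lambda_c(G)$ or for all $\lambda>\lambda_T(G)$.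

The form of the bound is easy to motivate. A lag proportional to the diameter is needed on $\mathbb Z$: if $A$ says that $[-n,n]$ is healthy at time $0$, the origin stays healthy until the infection has crossed $n$ edges. The factor $|\Delta|$ is the price of a union bound over the vertices of the window. As for the range of $\lambda$, Remark~\ref{rem:lambdaT} shows that $d_{\{x\}}(t)$ does not tend to $0$ when $\lambda_c(G)<\lambda<\lambda_T(G)$: if long healthy periods at $x$ cost less than exponentially, then a vertex that has been healthy for a very long time almost surely stays healthy for any further fixed time. So $\lambda_T(G)$ is the natural guess for the threshold. It is wrong, because Definition~\ref{def:mix} asks for constants that are uniform over all windows, while $\lambda>\lambda_T(G)$ carries no uniform information. The value $\lambda_c(\mathbb N)$ does carry such information, since a copy of $\mathbb N$ starts at every vertex of every $G$.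

\begin{theorem}\label{thm:main}
Let $G$ be countably infinite and connected with degrees at most $D$, and let $\lambda>\lambda_c(\mathbb N)$. There are $\alpha,C,c\in(0,\infty)$, depending only on $(\lambda,D)$, such that for every finite nonempty $\Delta\subset V$
\[
d_\Delta(t)\le C|\Delta|e^{-ct}\qquad\text{for all }t\ge\alpha\operatorname{diam}(\Delta).
\]
In particular $(G,\lambda)$ mixes uniformly, with constants that do not depend on $\epsilon$.
\end{theorem}

\begin{theorem}\label{thm:counter}
For every integer $m\ge2$ there is a countably infinite connected graph $G$ of bounded degree with $\lambda_c(G)\le\lambda_T(G)\le\lambda_c(\mathbb N)/m$ such that for every $\lambda\in(\lambda_c(\mathbb N)/m,\lambda_c(\mathbb N))$ uniform mixing fails, already for singletons: there are vertices $x_k$ and $c_1>0$ with $\limsup_kd_{\{x_k\}}(t)\ge c_1$ for all $t\ge0$. Hence $\lambda_c(\mathbb N)$ in Theorem~\ref{thm:main} can be replaced neither by $\lambda_c(G)$, nor by $\lambda_T(G)$, nor by any smaller constant valid for all $G$.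
\end{theorem}

The two theorems answer the first part of the question positively and the other two negatively. On $\mathbb Z$ the method gives the exact slope. Let $r_t$ be the rightmost infected vertex at time $t$ of the process on $\mathbb Z$ started from $(-\infty,0]$, and let $v=v(\lambda)=\lim_t Er_t/t$ be the \emph{edge speed}.

\begin{theorem}\label{thm:Z}
Let $G=\mathbb Z$ and $\lambda>\lambda_c(\mathbb Z)$ (which equals $\lambda_c(\mathbb N)$), so that $v>0$. For each $\epsilon>0$ there are $C,c\in(0,\infty)$ with $d_\Delta(t)\le C|\Delta|e^{-ct}$ whenever $t\ge(1+\epsilon)\frac1{2v}\operatorname{diam}(\Delta)$. For no $\alpha<\frac1{2v}$ does $(\mathbb Z,\lambda)$ mix uniformly with slope $\alpha$.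
\end{theorem}

The slope $1/(2v)$ is the time per unit diameter that the infection needs to reach the midpoint of a healthy interval from its ends.

Section~\ref{sec:tools} recalls the graphical representation and the facts we quote. Section~\ref{sec:idea} shows the method for $G=\mathbb N$, $\Delta=\{0\}$ and isolates three difficulties. Sections~\ref{sec:line}, \ref{sec:zeros} and~\ref{sec:search} resolve them, and Sections~\ref{sec:main}, \ref{sec:counter} and~\ref{sec:Z} prove the three theorems.

\section{Graphical representation and standard tools}\label{sec:tools}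

\subsection*{Marks and paths}
Attach independent Poisson processes on $\mathbb R$ to the vertices (\emph{recovery marks}, rate $1$) and to the ordered pairs of adjacent vertices (\emph{arrows}, rate $\lambda$); $P$ and $E$ refer to these marks. Almost surely no two marks are simultaneous, and no mark occurs at a time in a given countable set. A \emph{path} on $[s,t]$ is a c\`adl\`ag map $p:[s,t]\to V$ such that at each of its finitely many jump times $u$ there is an arrow from $p(u-)$ to $p(u)$, and such that no $(p(u),u)$ is a recovery mark. We write $(x,s)\to(y,t)$ if there is a path on $[s,t]$ from $x$ to $y$, and $(x,s)\to\infty$, read $(x,s)$ \emph{survives}, if paths from $(x,s)$ reach all later times. Two paths that are at the same vertex at the same time can be concatenated there.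

For a subgraph $G'$, a path \emph{in $G'$} stays in the vertices of $G'$ and uses only arrows along edges of $G'$; for $U\subset V$, ``in $U$'' refers to the induced subgraph. A \emph{half-line} $\gamma=(\gamma_0,\gamma_1,\dots)$ is a sequence of distinct vertices with $\gamma_i$ adjacent to $\gamma_{i+1}$, regarded as the subgraph with the edges $\gamma_i\gamma_{i+1}$ \emph{only}, whether or not further edges of $G$ join its vertices. The process in a half-line is therefore an exact copy of the process on $\mathbb N$; the number $i$ is the \emph{index} of $\gamma_i$. Every vertex $x$ is the starting point of a \emph{geodesic ray}, a half-line with $\operatorname{dist}(\gamma_0,\gamma_i)=i$: there are geodesics from $x$ of every length, and since degrees are finite, K\"onig's lemma extracts an infinite one.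

We identify configurations with sets of infected vertices. If $\eta_0\sim\nu$ is independent of the marks after time $0$, then $\eta^\nu_t=\{y:(z,0)\to(y,t)\text{ for some }z\in\eta_0\}$ is the contact process with initial law $\nu$; we write $P^\nu$ for its law, and $\eta^V$ for the process started from $V$. All processes built from paths increase when the initial state, the subgraph or the set of arrows is enlarged, and decrease when recovery marks are added; thinning the arrows shows monotonicity in $\lambda$. Also,
\begin{equation}\label{eq:freeze}
\text{no recovery at $x$ and no arrow into $x$ during $(s,u]$}\ \Longrightarrow\ \eta_u(x)=\eta_s(x).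
\end{equation}

\subsection*{Speed of spread}
Let $x_0,x_1,\dots$ be a walk and $I$ a time interval of length $\ell$. Let $N$ be the largest $n$ for which there are times $u_1<\dots<u_n$ in $I$ with an arrow from $x_{i-1}$ to $x_i$ at time $u_i$. Choosing each $u_i$ as early as possible, the waiting times are independent exponentials of rate $\lambda$, so
\begin{equation}\label{eq:walk}
N\sim\mathrm{Poisson}(\lambda\ell),\qquad P(N\ge n)\le\frac{(\lambda\ell)^n}{n!}\le\Big(\frac{e\lambda\ell}n\Big)^n .
\end{equation}
On a line, a path that starts at or to the left of $i$ and reaches $i+n$ during $I$ uses arrows $i\to i+1\to\dots\to i+n$ in this order (at its first visits), so its advance beyond $i$ is at most the variable $N$ of that walk. On $G$ let $K=\max(1,e^2\lambda D)$. A path from (or to) $(x,s)$ that is at distance more than $K\ell$ from $x$ within time $\ell$ follows one of at most $D^n$ walks of $n=\lfloor K\ell\rfloor+1$ edges from (or to) $x$. Hence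
\begin{equation}\label{eq:spread}
P(\text{such a path exists})\le(e\lambda D\ell/n)^n\le e^{-n}\le e^{-K\ell}.
\end{equation}
The same count gives continuity in the initial state. For finite $\Lambda$, $n\geq0$ and bounded measurable $\varphi$,
\begin{equation}\label{eq:cont}
\eta\mapsto E^\eta\big[\varphi\big((\eta_s|_\Lambda)_{0\le s\le n}\big)\big]\ \text{ is continuous on }\Omega,
\end{equation}
for the process on $G$ or in a subgraph: two initial states that agree at distance less than $r$ from $\Lambda$ give different values only if a walk of $r$ edges ending in $\Lambda$ is followed during $[0,n]$, which has probability at most $|\Lambda|D^r(e\lambda n/r)^r\to0$.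

\subsection*{The stationary process and time reversal}
Put $\bar\eta_s(x)=1$ if and only if for every $S$ there is a path from $V\times\{-S\}$ to $(x,s)$. This is the decreasing limit as $S\to\infty$ of the processes started from $V$ at time $-S$, so it is the upper stationary process, and we write $P$ for $\mathbb P$ as well. It is right-continuous by \eqref{eq:freeze}. For $s<t$ the set of $z$ with $(z,s)\to(y,t)$ is a.s.\ finite by \eqref{eq:spread}, so by the pigeonhole principle $\bar\eta_t(y)=1$ if and only if $(z,s)\to(y,t)$ for some $z\in\bar\eta_s$. Since $(\bar\eta_u)_{u\le0}$ depends only on the marks up to time $0$, this is the Markov property: given $A\in\sigma(\bar\eta_u:u\le0)$, the process $(\bar\eta_t)_{t\ge0}$ has law $P^{\nu_A}$, where $\nu_A$ is the conditional law of $\bar\eta_0$. For a subgraph $G'$ we have $\bar\eta^{G'}\le\bar\eta^G$.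

Reflecting time about a fixed instant and reversing all arrows preserves the law of the marks. A path for the reflected marks, read backward and made right-continuous at its jumps, is a path for the original marks, with its endpoints interchanged provided no mark occurs at the two end times. We use this only with end times in a fixed countable set. The \emph{backward process} from $(y,s)$ is the process from $y$ for the marks reflected at $s$. It survives in $G'$ if and only if $\bar\eta^{G'}_s(y)=1$; in particular $P(\bar\eta_0(x)=1)=P((x,0)\to\infty)$.

\subsection*{Crossing}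
The one geometric input is that paths on a line cannot jump over each other.

\begin{lemma}[Crossing principle]\label{lem:cross}
Let $p,p'$ be paths on $[a,b]$ in a common line or half-line, with $p(a)\le p'(a)$ and $p(b)\ge p'(b)$. Then $p(u)=p'(u)$ for some $u\in[a,b]$.
\end{lemma}

\begin{proof}
Two paths that jump at the same instant use the same arrow and land on the same vertex. So if the paths never meet, $p-p'$ changes by $\pm1$ at each jump, is never $0$, is negative at $a$ and positive at $b$, which is impossible.
\end{proof}

\subsection*{Order and association}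
For probability measures on $\Omega$, $\mu\le\nu$ means $\mu(f)\le\nu(f)$ for all increasing cylinder functions $f$, and $\mu$ is \emph{positively associated} if $\mu(fg)\ge\mu(f)\mu(g)$ for all increasing cylinder functions $f,g$. Both inequalities extend to continuous increasing functions, because $f(\eta\cap\Lambda_n)\to f(\eta)$ uniformly along finite sets $\Lambda_n\uparrow V$. Replacing $g$ by $-g$, an increasing and a decreasing function are negatively correlated.

\subsection*{Quoted facts}
It is standard that $0<\lambda_c(\mathbb Z)\le\lambda_c(\mathbb N)<\infty$. We use the following.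
\begin{itemize}
\item[(F1)] $v=\lim_tEr_t/t=\inf_tEr_t/t$. If $\lambda>\lambda_c(\mathbb Z)$, then $v\in(0,\infty)$, and for each $a<v$ there are $C,c$ with $P(r_t\le at)\le Ce^{-ct}$; see \cite{Durrett,DurrettGriffeath} and \cite[Ch.~VI, Cor.~3.22]{Liggett}.
\item[(F2)] If $\lambda<\lambda_c(\mathbb Z)$, the process on $\mathbb Z$ started from $\{0\}$ is alive at time $u$ with probability at most $Ce^{-cu}$ \cite{BG}.
\item[(F3)] Harris' inequality: bounded increasing functions of a Poisson process are positively correlated \cite[Thm.~20.4]{LastPenrose}. It follows that bounded $F,F'$ that are increasing in the arrows and decreasing in the recovery marks satisfy $E[FF']\ge E[F]E[F']$: condition on the recovery marks, apply the inequality to the arrows, and apply it again to the two conditional expectations, which are decreasing in the recovery marks.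
\item[(F4)] Strassen's theorem: if $\mu\le\nu$, there is a coupling $(\zeta,\eta)$ of $\mu$ and $\nu$ with $\zeta\le\eta$. Disintegrating it, from a given $\eta\sim\nu$ one obtains $\zeta\le\eta$ with $\zeta\sim\mu$ as a measurable function of $\eta$ and an independent uniform variable.
\end{itemize}
The letters $C,c$ denote positive finite constants that may change from line to line. A bound $Ce^{-cs}$ on a probability needs proof only for large $s$.

\section{The half-line seen from its endpoint}\label{sec:idea}

Take $G=\mathbb N$, $\Delta=\{0\}$, $\lambda>\lambda_c(\mathbb N)$. Given a past $A$, the future is the process $\eta^\nu$ with $\nu=\nu_A$. If $\eta^\nu$ and $\eta^V$, built from the same marks, agree at $0$ from time $t$ on with high probability, uniformly in $A$, then $d_{\{0\}}(t)$ is small, since all conditional laws are close to the law of $\eta^V$. Since $\eta^\nu\le\eta^V$, we must show that $\eta^V_t(0)=1$ forces $\eta^\nu_t(0)=1$.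

Suppose that for some $s\le t$ the point $(0,s)$ is infected in $\eta^\nu$ and survives. Let $p$ be a path from $(0,s)$ to time $t$, and let $p'$ be a path from $\mathbb N\times\{0\}$ to $(0,t)$. Then $p(s)=0\le p'(s)$ and $p(t)\ge0=p'(t)$, so the paths meet; following $p$ and then $p'$ gives $\eta^\nu_t(0)=1$. One surviving infected point at the origin thus couples the two processes there for all later times. If $A=\{\bar\eta_0(0)=1\}$, the point $(0,0)$ does this with the survival probability $p_0>0$. To reach probability $1-Ce^{-ct}$ for every $A$ one wants to repeat the attempt, and three difficulties appear.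

\emph{The past may be very unlikely.} The worst past is a healthy period $[-T,0]$ with $T\to\infty$. Section~\ref{sec:zeros} shows that the law of $\bar\eta_0$ under this conditioning decreases to a limit $\mu^\Delta$ lying below every $\nu_A$, and that from $\mu^\Delta$ the window is infected within unit time with probability at least some $q>0$. The mechanism is that the probability $z(T)$ of a healthy period of length $T$ has ratios $z(T+1)/z(T)$ nondecreasing in $T$, so that a bound $z(T)\le Ce^{-c_0T}$ forces every ratio to be at most $e^{-c_0}$.

\emph{A failed attempt is negative information.} If the process from $(0,s)$ dies, we have learned that the marks on the set $M$ it visited were unfavorable. We discard $M$ for the duration of the attempt and show that what remains dominates $\mu^{\Delta\cup M}$. The window grows with each failure, so even for $\Delta=\{0\}$ the constant $q$ must be uniform over all finite windows. This is where $\lambda>\lambda_c(\mathbb N)$ enters.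

\emph{The surviving point is no longer at the origin.} After a failure the next infected vertex is some $y>0$, and the crossing argument needs $p'(s)\ge y$. On a general graph there is no order at all. The remedy is to search backward from the target as well, and to keep both the forward and the backward path in half-lines that merge with one geodesic ray. Section~\ref{sec:line} shows that a surviving path can be chosen to move a linear distance out along its half-line early and to stay there. The forward path is then out on the ray from an early time on, the backward path stays out on the ray until a late time, and they cross in between. The merging point is at distance of order $\operatorname{diam}(\Delta)$, which is why $t\ge\alpha\operatorname{diam}(\Delta)$ is needed.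

\section{The supercritical process on the half-line}\label{sec:line}

In this section $\lambda>\lambda_c(\mathbb Z)$, which includes $\lambda>\lambda_c(\mathbb N)$, and constants depend only on $\lambda$. We realize the process in $\mathbb N$ inside the marks on $\mathbb Z$ and transfer information about the edge $r_t$ to $\mathbb N$ by crossing arguments. Fact (F1) controls the lower tail of $r_t$; the upper tail is elementary.

\begin{lemma}\label{lem:upper}
For $b>v$ there are $\theta>0$ and $C$ with $Ee^{\theta r_t}\le Ce^{\theta bt}$ for all $t\ge0$.
\end{lemma}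

\begin{proof}
By \eqref{eq:walk}, $r_u$ is at most a $\mathrm{Poisson}(\lambda u)$ variable. Choose $T$ with $Er_T<bT$. By convexity $(e^{\theta r}-1)/\theta$ decreases to $r$ as $\theta\downarrow0$, so $(Ee^{\theta r_T}-1)/\theta\downarrow Er_T$ and $Ee^{\theta r_T}\le1+\theta bT\le e^{\theta bT}$ for small $\theta$. Restarting from $(-\infty,r_s]$ at time $s$ gives $r_{s+t}\le r_s+r'_t$ with $r'_t$ a copy of $r_t$ independent of $r_s$, so $Ee^{\theta r_{s+t}}\le Ee^{\theta r_s}Ee^{\theta r_t}$. For $t=nT+u$ with $0\le u<T$ this yields $Ee^{\theta r_t}\le e^{\theta bnT}\exp(\lambda T(e^\theta-1))$.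
\end{proof}

For $s>0$ let $i(s)=\lfloor0.02vs\rfloor$ and $m(s)=\lceil0.3vs\rceil$, and let $\mathcal E(s)$ be the event that the following hold on $\mathbb Z$:
\begin{itemize}
\item[(E1)] $r_s>0.97vs$;
\item[(E2)] for $i\in\{0,i(s)\}$, no path leads from $\{i\}\times[s/8,s]$ to $[0.97vs,\infty)\times\{s\}$;
\item[(E3)] $r_{s/4}<0.3vs$;
\item[(E4)] some path leads from $[m(s),\infty)\times\{s/4\}$ to $(-\infty,0)\times\{s\}$.
\end{itemize}
By (E1) and (E2), a path to the edge $(r_s,s)$ cannot linger near the origin after time $s/8$. By (E3) and (E4), a leftward path sweeps across everything that was infected from $(-\infty,0]$ and lies in $\mathbb N$. The numerical constants matter only through $0.97-0.02>1.05\cdot\frac78$ and $\frac{1.05}4<0.3<0.97\cdot\frac34$.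

\begin{lemma}\label{lem:E}
$P(\mathcal E(s)^c)\le Ce^{-cs}$.
\end{lemma}

\begin{proof}
(E1) is (F1) with $a=0.97v$. Let $\theta$ be as in Lemma~\ref{lem:upper} for $b=1.05v$. Then (E3) fails with probability at most $C\exp(-\theta vs[0.3-1.05/4])$. For (E4), the left edge at time $s$ of the process started from $[m(s),\infty)$ at time $s/4$ is $m(s)-r'$ with $r'$ distributed as $r_{3s/4}$; by (F1) it is below $0.3vs+1-0.97\cdot\frac34vs$, which is negative for large $s$, except with probability $Ce^{-cs}$. For (E2), split $[s/8,s]$ into at most $s+1$ intervals $[c_j,c_{j+1}]$ of length at most $1$. A path starting in $\{i\}\times[c_j,c_{j+1}]$ is at time $c_{j+1}$ at most at $i+N_j$, with $N_j$ the variable of \eqref{eq:walk} for the walk $i,i+1,\dots$ and this interval. At time $s$ it is at most at $i+N_j+r'$, with $r'$ independent of $N_j$ and distributed as $r_{s-c_{j+1}}$. As $i\le0.02vs$, $Ee^{\theta N_j}\le C$ and $s-c_{j+1}\le\frac78s$,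
\[
P(i+N_j+r'\ge0.97vs)\le C\exp\big(-\theta vs[0.97-0.02-1.05\cdot\tfrac78]\big)=Ce^{-0.03125\,\theta vs}.
\]
Sum over $j$ and $i$.
\end{proof}

Let $\tau$ be the extinction time of the process in $\mathbb N$ started from $(0,0)$.

\begin{lemma}\label{lem:half}
\textup{(a)} $P(s<\tau<\infty)\le Ce^{-cs}$.
\textup{(b)} $P\big(\text{no }u\in[0,s]\text{ has }(0,u)\to\infty\text{ in }\mathbb N\big)\le Ce^{-cs}$.
\end{lemma}

\begin{proof}
Let $t_k=2^ks$, $h_k=t_k/4$, and work on $\bigcap_{k\ge0}\mathcal E(t_k)$, whose complement has probability at most $\sum_kCe^{-c(k+1)s}\le Ce^{-cs}$. The plan is to extend a path in $\mathbb N$ from time $t_k$ to time $t_{k+1}$ by joining it to a path to the edge.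

Let $Q_k$ be a path in $\mathbb Z$ from $(-\infty,0]\times\{0\}$ to $(r_{t_k},t_k)$. By (E1), $r_{t_k}\ge1$, so $Q_k$ jumps from $0$ to $1$ for a last time $u_k$ and is $\ge1$ on $[u_k,t_k]$. Pick $0\le a_k<u_k$ with $Q_k=0$ on $[a_k,u_k)$; then $Q_k|_{[a_k,t_k]}$ is a path in $\mathbb N$. If $u_k>t_k/8$, then $Q_k$ is at $0$ at some time after $t_k/8$, contrary to (E2) with $i=0$. So $u_k\le t_k/8$, and in particular $u_{k+1}\le h_k$. By (E4) there is a path $L_k$ from $[m(t_k),\infty)\times\{h_k\}$ that first hits $0$ at a time $w_k\in(h_k,t_k)$; it lies in $\mathbb N$ on $[h_k,w_k]$.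

Let $S=\{(0,0)\}$ in case (a), where we also assume $\tau>s$, and $S=\{0\}\times[0,s]$ in case (b). We claim that for each $k$ there is a path $P_k$ in $\mathbb N$ from $S$ to time $t_k$, all of whose points are reached by paths from $(-\infty,0]\times\{0\}$. For $k=0$ use $\tau>s$ in case (a) and $Q_0|_{[a_0,s]}$ in case (b). Suppose $P_k$ is given. In case (b), if $a_{k+1}\le s$, take $P_{k+1}=Q_{k+1}|_{[a_{k+1},t_{k+1}]}$. Otherwise, and always in case (a), $P_k$ starts at a time $\le a_{k+1}$, and $Q_{k+1}(a_{k+1})=0\le P_k(a_{k+1})$. If $Q_{k+1}$ and $P_k$ meet during $[a_{k+1},t_k]$, follow $P_k$ and then $Q_{k+1}$. If not, $Q_{k+1}<P_k$ on $[a_{k+1},t_k]$ by Lemma~\ref{lem:cross}, and we use $L_k$ as a bridge (Figure~\ref{fig:bridge}). By (E3), $P_k(h_k)\le r_{h_k}<m(t_k)\le L_k(h_k)$, while $w_k>u_{k+1}$ gives $L_k(w_k)=0<Q_{k+1}(w_k)<P_k(w_k)$. So $L_k$ meets $P_k$ at a time $c\in[h_k,w_k]$. Since $L_k(c)=P_k(c)>Q_{k+1}(c)$ and $L_k(w_k)<Q_{k+1}(w_k)$, it meets $Q_{k+1}$ at a time $c'\in[c,w_k]$. Follow $P_k$ up to $c$, $L_k$ up to $c'$, and then $Q_{k+1}$. In both constructions $P_{k+1}$ lies in $\mathbb N$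 and continues an initial piece of $P_k$, so its points are again reached from $(-\infty,0]\times\{0\}$.

In case (a) the claim says $\tau=\infty$. In case (b) every $P_k$ is defined at time $s$, and by \eqref{eq:walk} only finitely many sites are reached at time $s$ from $S$. Some site $z$ equals $P_k(s)$ for infinitely many $k$; then $(z,s)$ survives in $\mathbb N$, and so does a point $(0,u)\in S$ from which it is reached.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->] (-2,0)--(5.8,0) node[right]{$\mathbb Z$};
\draw[->] (0,0)--(0,6.4) node[above]{time};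
\node[below] at (0,0) {$0$};
\draw[dotted] (-0.1,2)--(5.5,2); \node[left] at (0,2) {$h_k$};
\draw[dotted] (-0.1,5.5)--(5.5,5.5); \node[left] at (0,5.5) {$t_k$};
\node[left] at (0,4.6) {$w_k$}; \node[left] at (0,1.15) {$a_{k+1}$};
\draw (0,0)--(1.2,1)--(2.2,2)--(3,3)--(3.6,4.3)--(4.2,5.5) node[above]{$P_k$};
\draw (-1.5,0)--(0,1)--(0.6,2)--(1.2,3.1)--(1.5,3.9)--(2.2,5.5)--(2.6,6.2) node[right]{$Q_{k+1}$};
\draw (5,2)--(3,3)--(1.5,3.9)--(0,4.6); \node[above] at (4.7,2.2) {$L_k$};
\draw[very thick] (0,0)--(1.2,1)--(2.2,2)--(3,3)--(1.5,3.9)--(2.2,5.5)--(2.6,6.2);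
\fill (3,3) circle (2pt); \fill (1.5,3.9) circle (2pt);
\end{tikzpicture}
\caption{Extending a path in the half-line. The path $P_k$ ends at time $t_k$, and the longer path $Q_{k+1}$ stays strictly to its left. The leftward path $L_k$ starts to the right of $P_k$ at time $h_k$ and reaches $0$ at time $w_k$, so it crosses first $P_k$ and then $Q_{k+1}$. The bold concatenation stays in $\mathbb N$ and lasts as long as $Q_{k+1}$.}
\label{fig:bridge}
\end{figure}

A path from $(0,u)$ stays at $0$ for a short time, so in (b) one may restrict $u$ to the countable set $(\mathbb Q\cap[0,s])\cup\{s\}$. This has two consequences. First, $p_0:=P(\tau=\infty)>0$, since for large $s$ a countable union of events of probability $p_0$ has positive probability; hence $\lambda_c(\mathbb N)=\lambda_c(\mathbb Z)$. Second, time may be reversed in (b): there is $c_0>0$, depending only on $\lambda$, with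
\begin{equation}\label{eq:zeros}
P\big(\bar\eta^{\mathbb N}_u(0)=0,\ 0\le u\le t\big)\le Ce^{-c_0t}.
\end{equation}

\begin{lemma}\label{lem:edge}
If the process in $\mathbb N$ (or in $\mathbb Z$) from $(0,0)$ is alive at time $s$, it has a path to $(r_s,s)$.
\end{lemma}

\begin{proof}
Let $p$ be a path of that process on $[0,s]$ and $Q$ a path in $\mathbb Z$ from $(-\infty,0]\times\{0\}$ to $(r_s,s)$. As $Q(0)\le p(0)$ and $Q(s)\ge p(s)$, they meet. Let $u$ lie in the last time interval on which they agree. After that interval $Q-p$ has no zero, hence constant sign by Lemma~\ref{lem:cross}, and the sign is positive at $s$. So $Q\ge p$ on $[u,s]$; follow $p$ up to $u$ and then $Q$.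
\end{proof}

\begin{lemma}[Escape]\label{lem:escape}
With probability at least $1-Ce^{-cs}$, either $\tau\le s$, or there is a path $p$ in $\mathbb N$ from $(0,0)$ to time $s$ with $p(u)>i(s)$ for all $u\in[s/8,s]$.
\end{lemma}

\begin{proof}
The event depends only on the marks of $\mathbb N$, so the lemma applies to any half-line. On $\mathcal E(s)\cap\{\tau>s\}$ take the path in $\mathbb N$ to $(r_s,s)$ from Lemma~\ref{lem:edge}. It ends at $r_s>0.97vs\ge i(s)$, avoids $i(s)$ on $[s/8,s]$ by (E2), and moves in unit steps.
\end{proof}

Finally we bound the cost of a failed attempt. Let $M$ be the set of sites visited by the process in $\mathbb N$ from $(0,0)$. By \eqref{eq:walk}, $P(|M|>n,\ \tau\le n/(e^2\lambda))\le e^{-n}$; with Lemma~\ref{lem:half}(a), both $\tau$ and $|M|$ have exponential tails on $\{\tau<\infty\}$. By the Cauchy--Schwarz inequality the function $g$ below is finite for small $\theta$, and by dominated convergence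
\begin{equation}\label{eq:g}
g(\theta):=E\big[e^{\theta(\lceil\tau\rceil+|M|)};\,\tau<\infty\big]\longrightarrow1-p_0<1\qquad(\theta\downarrow0).
\end{equation}

\section{Conditioning on healthy space-time sets}\label{sec:zeros}

To compare an arbitrary past with the all-healthy past we need positive association \emph{after} conditioning on zeros. The reason it holds is that the probability for a vertex to be healthy at the next instant is a product over the current states, so conditioning on a zero reweights the past by a product.

\begin{lemma}\label{lem:tilt}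
Let $X_1,\dots,X_n\in\{0,1\}$ have a law $P_n$ with $P_n(X_j=0\mid X_1,\dots,X_{j-1})=c_j\prod_{i<j}\vartheta_{ij}^{X_i}$, where $c_j,\vartheta_{ij}\in(0,1]$. For $w\in[0,1]^n$ let $Q_w$ be the law with density proportional to $\prod_iw_i^{X_i}$ with respect to $P_n$, where $0^0=1$. Then $Q_w$ is positively associated.
\end{lemma}

The weight $w_i=0$ conditions on $X_i=0$, and $Q_w$ is well defined because $P_n(X\equiv0)>0$. Conditioning on a one can destroy association: let $X_1,X_2$ be fair coins and $P(X_3=0\mid X_1,X_2)=2^{-X_1-X_2}$. Given $X_3=0$ the coins stay independent; given $X_3=1$ the outcomes $00,01,10,11$ have probabilities $0,\frac27,\frac27,\frac37$ and covariance $\frac37-\frac{25}{49}<0$.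

\begin{proof}
Induction on $n$, for all $w$ at once. For $n=1$ any two increasing functions of one binary variable have nonnegative covariance. Let $n\ge2$, $X'=(X_i)_{i<n}$ and $p=c_n\prod_{i<n}\vartheta_{in}^{X_i}>0$. The $Q_w$-law of $X'$ has density with respect to $P_{n-1}$ proportional to
\[
\prod_{i<n}w_i^{X_i}\,[\,p+w_n(1-p)\,]=w_n\prod_{i<n}w_i^{X_i}+(1-w_n)c_n\prod_{i<n}(w_i\vartheta_{in})^{X_i}.
\]
Since $0\le w_n\le1$, this is a mixture $a\mu_1+(1-a)\mu_2$ of two tilted laws on $n-1$ variables, both positively associated by induction. Moreover $\mu_2$ is $\mu_1$ reweighted by the positive decreasing function $h=\prod_{i<n}\vartheta_{in}^{X_i}$, so $\mu_2(f)=\mu_1(fh)/\mu_1(h)\le\mu_1(f)$ for increasing $f$. The covariance of increasing $f,g$ under the mixture is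
\[
a\operatorname{Cov}_{\mu_1}(f,g)+(1-a)\operatorname{Cov}_{\mu_2}(f,g)+a(1-a)\,(\mu_1f-\mu_2f)(\mu_1g-\mu_2g)\ge0 ,
\]
so the law of $X'$ is positively associated. Next, $Q_w(X_n=0\mid X')=1/(1+w_n(1/p-1))$ is nondecreasing in $p$, hence decreasing in $X'$. Therefore, for increasing $f$ on $\{0,1\}^n$, the function $Q_w[f\mid X']=f(X',0)+(f(X',1)-f(X',0))\,Q_w(X_n=1\mid X')$ is increasing in $X'$: raising $X'$ raises both values of $f$ and shifts weight to the larger one. By the case $n=1$ and the association of $X'$, $Q_w[fg]\ge Q_w\big[Q_w[f\mid X']Q_w[g\mid X']\big]\ge Q_w[f]Q_w[g]$.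
\end{proof}

Call $H\subset V\times\mathbb R$ \emph{elementary} if it is a finite, possibly empty, union of sets $\{x\}\times[a,b]$ with $a\le b$, and let $Z(H)=\{\bar\eta=0\text{ on }H\}$. A \emph{finite-dimensional} function is a function of finitely many variables $\bar\eta_s(x)$. The following holds for every $\lambda>0$.

\begin{lemma}\label{lem:PA}
For elementary $H$ we have $P(Z(H))>0$, and $E[fg\mid Z(H)]\ge E[f\mid Z(H)]E[g\mid Z(H)]$ for increasing finite-dimensional $f,g$.
\end{lemma}

\begin{proof}
Let $H\subset U\times[a_0,b_0]$ with $U$ finite. With positive probability each vertex of $U$ has a recovery mark in $(a_0-1,a_0)$ and no arrow enters $U$ during $[a_0-1,b_0]$; then $Z(H)$ occurs.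

We must show $E[fg\mathbf 1_{Z(H)}]E[\mathbf 1_{Z(H)}]\ge E[f\mathbf 1_{Z(H)}]E[g\mathbf 1_{Z(H)}]$. Let first $H$ be finite. Consider a finite induced subgraph $V_n$ and the process in it started from $V_n$ at a time $-S$ earlier than all times involved. For small $h>0$ define a chain by $X_{\cdot,0}\equiv1$ and, given $X_{\cdot,j-1}$, independent $X_{x,j}$ with
\[
P(X_{x,j}=0\mid X_{\cdot,j-1})=h^{X_{x,j-1}}\prod_{y\sim x}(1-\lambda h)^{X_{y,j-1}} .
\]
Listed by increasing $j\ge1$, the variables have the form of Lemma~\ref{lem:tilt}, the factors from $j=0$ being the constants. An infected vertex recovers with probability $h+O(h^2)$, a healthy vertex with $k$ infected neighbors is infected with probability $k\lambda h+O(h^2)$, and two changes in one step have probability $O(h^2)$. So the transition matrix is $\Pi_h=I+hL+O(h^2)=e^{hL}+O(h^2)$, with $L$ the generator on $V_n$, and telescoping gives $\|\Pi_h^k-e^{khL}\|\le k\,O(h^2)$. Hence the joint law of the chain at steps $\lfloor(S+s_i)/h\rfloor$ converges to that of the process at times $s_i$. Lemma~\ref{lem:tilt}, with $w=0$ at the grid points corresponding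 to $H$ and $w=1$ elsewhere, gives the inequality for the chain, and it passes to the limit $h\to0$. As $V_n\uparrow V$, each variable increases to its value for the process on $G$ started from $V$ at time $-S$, because a path visits finitely many vertices. As $S\to\infty$ these values decrease to $\bar\eta_s(x)$. Bounded convergence gives the inequality for finite $H$.

For general $H$ let finite sets $H_n$ increase to a countable dense subset of $H$ that contains the endpoints of all its intervals. By right-continuity $\mathbf 1_{Z(H_n)}\to\mathbf 1_{Z(H)}$, and the inequality passes to the limit.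
\end{proof}

In words: additional ones help, additional zeros hurt.

\begin{corollary}\label{cor:mono}
Let $H\subset H'$ be elementary, $J\subset V\times\mathbb R$ finite with $P(Z(H),\ \bar\eta=1\text{ on }J)>0$, and $f$ increasing and finite-dimensional. Then
\[
E[f\mid Z(H),\ \bar\eta=1\text{ on }J]\ \ge\ E[f\mid Z(H)]\ \ge\ E[f\mid Z(H')].
\]
\end{corollary}

\begin{proof}
The first inequality is Lemma~\ref{lem:PA} with $g=\mathbf 1\{\bar\eta=1\text{ on }J\}$. For the second take $g=-\mathbf 1_{Z(H'_n)}$ with finite $H'_n$ approximating $H'$ as above; in the limit $E[f\mathbf 1_{Z(H')}\mid Z(H)]\le E[f\mid Z(H)]P(Z(H')\mid Z(H))$.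
\end{proof}

For finite nonempty $\Delta$ and $T\ge0$ let $\mu^\Delta_T$ be the law of $\bar\eta_0$ given $Z(\Delta\times[-T,0])$. It is positively associated by Lemma~\ref{lem:PA} and decreasing in $T$ by Corollary~\ref{cor:mono}. The increasing functions $\prod_{x\in\Lambda}\eta(x)$ span the cylinder functions, so the weak limit
\[
\mu^\Delta=\lim_{T\to\infty}\mu^\Delta_T\ \le\ \mu^\Delta_T
\]
exists; it is concentrated on configurations that vanish on $\Delta$. By the Markov property $P^{\mu^\Delta_T}$ is the law of $(\bar\eta_t)_{t\ge0}$ given $Z(\Delta\times[-T,0])$, and by \eqref{eq:cont} we may let $T\to\infty$ in $P^{\mu^\Delta_T}$-expectations of functions of $(\eta_s|_\Lambda)_{s\le n}$. The measure $\mu^\Delta$ describes the present given the worst possible past.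

\begin{proposition}\label{prop:mu}
Let $\Delta\subset V$ be finite and nonempty.
\begin{itemize}
\item[\textup{(M1)}] If $A\in\sigma(\xi^\Delta_s:s\le0)$ and $P(A)>0$, then $\nu_A\ge\mu^\Delta$.
\item[\textup{(M2)}] If $\Delta\subset\Delta'$, then $\mu^{\Delta'}\le\mu^\Delta$.
\item[\textup{(M3)}] Let $\lambda>\lambda_c(\mathbb N)$ and let $c_0$ be as in \eqref{eq:zeros}. Then $P^{\mu^\Delta}(\eta=0\text{ on }\Delta\times[0,1])\le e^{-c_0}$ and $P^{\mu^\Delta}(\eta_1\not\equiv0\text{ on }\Delta)\ge q:=(1-e^{-c_0})e^{-1}$.
\item[\textup{(M4)}] Under $P^{\mu^\Delta}$, given an event $\{\eta_1|_\Delta=\omega\}$ of positive probability, the law of $\eta_1$ is $\ge\mu^\Delta$.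
\item[\textup{(M5)}] Let $M\subset V$ be finite, $n\ge0$, $\nu\ge\mu^\Delta$, and let $\eta_0\sim\nu$ be independent of the marks after time $0$. Let $\tilde\eta_n$ be the set reached at time $n$ from $\eta_0\setminus M$ by paths in $V\setminus M$. Then the law of $\tilde\eta_n$ is $\ge\mu^{\Delta\cup M}$.
\end{itemize}
\end{proposition}

\begin{proof}
Throughout, $f$ is an increasing cylinder function.

(M1) Let first $A$ prescribe the values of $\bar\eta$ on $\Delta\times\{s_1<\dots<s_r\}$ with $s_r\le0$: zeros on $H$ and ones on $J$. Corollary~\ref{cor:mono} with $H'=\Delta\times[s_1,0]$ gives $E[f(\bar\eta_0)\mid A]\ge\mu^\Delta_{|s_1|}(f)\ge\mu^\Delta(f)$. Thus $E[f(\bar\eta_0)\mid\xi^\Delta_{s_1},\dots,\xi^\Delta_{s_r}]\ge\mu^\Delta(f)$ a.s. Let the finite time sets increase to a countable dense subset of $(-\infty,0]$ containing $0$; by right-continuity the corresponding $\sigma$-fields generate $\sigma(\xi^\Delta_s:s\le0)$. Martingale convergence gives $E[f(\bar\eta_0)\mid\xi^\Delta_s,\,s\le0]\ge\mu^\Delta(f)$ a.s.; integrate over $A$.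

(M2) Corollary~\ref{cor:mono} gives $\mu^{\Delta'}_T\le\mu^\Delta_T$; let $T\to\infty$.

(M3) Let $z(T)=P(Z(\Delta\times[0,T]))>0$ and $b(\eta)=P^\eta(\eta=0\text{ on }\Delta\times[0,1])$, a continuous decreasing function. By stationarity $z(T+1)/z(T)=\mu^\Delta_T(b)$, which is nondecreasing in $T$. Take $x\in\Delta$ and a half-line $\gamma$ starting at $x$; from $\bar\eta^\gamma\le\bar\eta$ and \eqref{eq:zeros} we get $z(T)\le Ce^{-c_0T}$. If $z(T_0+1)/z(T_0)=\varrho>e^{-c_0}$ for some $T_0$, then $z(T_0+n)\ge z(T_0)\varrho^n$ for all $n$, a contradiction. Hence $\mu^\Delta_T(b)\le e^{-c_0}$ for all $T$, and $\mu^\Delta(b)\le e^{-c_0}$. Under $P^{\mu^\Delta}$ the first time at which a vertex of $\Delta$ is infected is thus a stopping time that is $\le1$ with probability at least $1-e^{-c_0}$, and this vertex has no recovery mark from then until time $1$ with conditional probability at least $e^{-1}$.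

(M4) Apply Corollary~\ref{cor:mono} with $H$ the union of $\Delta\times[-T,0]$ and the zeros of $\omega$ at time $1$, $J$ the ones of $\omega$ at time $1$, and $H'=\Delta\times[-T,1]$. Since $E[f(\bar\eta_1)\mid Z(H')]=\mu^\Delta_{T+1}(f)\ge\mu^\Delta(f)$, we obtain $E^{\mu^\Delta_T}[f(\eta_1);\eta_1|_\Delta=\omega]\ge\mu^\Delta(f)P^{\mu^\Delta_T}(\eta_1|_\Delta=\omega)$, trivially so if the probability vanishes. Let $T\to\infty$.

(M5) Let $\Delta'=\Delta\cup M$ and start from $\eta_0\sim\mu_T^{\Delta'}$. Put $F=f(\tilde\eta_n)$ and $\Gamma=\mathbf 1\{\eta=0\text{ on }\Delta'\times[0,n]\}$. For fixed $\eta_0$, both $F$ and $-\Gamma$ are increasing in the arrows and decreasing in the recovery marks, so (F3) gives $E[F\Gamma\mid\eta_0]\le a(\eta_0)b(\eta_0)$ with $a(\eta_0)=E[F\mid\eta_0]$ and $b(\eta_0)=E[\Gamma\mid\eta_0]$. By \eqref{eq:cont}, $a$ and $b$ are continuous; $a$ is increasing and $b$ decreasing. Since $\mu^{\Delta'}_T$ is positively associated, $E[F\Gamma]\le E[F]E[\Gamma]$. On $\{\Gamma=1\}$ no path from $\eta_0$ visits $M$ during $[0,n]$, because all points of such a path are infected; so $\eta_n=\tilde\eta_n$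 there. Therefore
\[
\mu^{\Delta'}(f)\le\mu^{\Delta'}_{T+n}(f)=\frac{E[f(\eta_n)\Gamma]}{E[\Gamma]}=\frac{E[F\Gamma]}{E[\Gamma]}\le\mu^{\Delta'}_T(a).
\]
Letting $T\to\infty$ and using $\mu^{\Delta'}\le\mu^\Delta\le\nu$, we get $\mu^{\Delta'}(f)\le\mu^{\Delta'}(a)\le\nu(a)$.
\end{proof}

The point of (M3) is that $q$ depends on $\lambda$ only, not on $\Delta$ or $G$.

\begin{remark}\label{rem:lambdaT}
Let $z(T)=P(Z(\{x\}\times[0,T]))$ and $t>0$. As in (M3), $z(T+t)/z(T)$ is nondecreasing in $T$, with a limit $\Lambda_t\in(0,1]$, so $\frac1n\log z(nt)\to\log\Lambda_t$. Since $z$ is monotone and a.s.\ no mark occurs at time $T$, the limit $\rho_\lambda(x)$ exists and $\Lambda_t=e^{t\rho_\lambda(x)}$. If $\rho_\lambda(x)=0$, then $P(\bar\eta_t(x)=0\mid Z(\{x\}\times[-T,0]))\ge z(T+t)/z(T)\to1$, whence $d_{\{x\}}(t)\ge P(\bar\eta_0(x)=1)$ for all $t>0$. For $\lambda_c(G)<\lambda<\lambda_T(G)$ we have $\rho_\lambda(x)=0$ by monotonicity in $\lambda$, and $P(\bar\eta_0(x)=1)>0$ because some vertex survives with positive probability and $G$ is connected. So uniform mixing fails for such $\lambda$.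
\end{remark}

By (M1), mixing reduces to a one-site, one-time coupling estimate.

\begin{lemma}[Reduction]\label{lem:reduce}
Suppose that $P(\eta^V_t(x)=1,\ \eta^\nu_t(x)=0)\le C_0e^{-ct}$ for all $x\in\Delta$, $\nu\ge\mu^\Delta$ and $t\ge t_0$. Then $d_\Delta(t)\le2e^{1+\lambda D}(1-e^{-c})^{-1}C_0|\Delta|e^{-ct}$ for all $t\ge t_0$.
\end{lemma}

\begin{proof}
Fix $x$, $\nu$ and $a\ge t_0$, and let $\sigma$ be the first time in $[a,a+1]$ at which $\eta^V$ and $\eta^\nu$ differ at $x$, a stopping time. Given $\sigma<\infty$, with probability at least $e^{-(1+\lambda D)}$ there is no recovery at $x$ and no arrow into $x$ during $(\sigma,\sigma+1]$, and then by \eqref{eq:freeze} the discrepancy persists at time $a+1$. So $P(\sigma<\infty)\le e^{1+\lambda D}C_0e^{-c(a+1)}$. Summing over $a=t+n$, $n\ge0$, and $x\in\Delta$,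
\[
P\big(\exists\,s\ge t,\ x\in\Delta:\ \eta^V_s(x)\ne\eta^\nu_s(x)\big)\le e^{1+\lambda D}(1-e^{-c})^{-1}C_0|\Delta|e^{-ct}=:\beta .
\]
Let $A,B$ be as in the definition of $d_\Delta(t)$. By the Markov property $P(B\mid A)=P^{\nu_A}(B)$ and $P(B)=P^{\bar\nu_\lambda}(B)$. Both $\nu_A$ and $\bar\nu_\lambda$ dominate $\mu^\Delta$ by (M1), the latter with the sure event as past. So both probabilities are within $\beta$ of the probability of $B$ for $\eta^V$.
\end{proof}

\section{Searching for surviving points}\label{sec:search}

Let $\lambda>\lambda_c(\mathbb N)$, and let $(\gamma^y)_{y\in V}$ be any family of half-lines in $G$ with $\gamma^y_0=y$. The process in $\gamma^y$ from $(y,s)$ is a copy of the process of Section~\ref{sec:line}, so all estimates there hold with constants independent of $y$. Fix an enumeration of $V$.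

The forward search looks for a point infected in $\eta^\nu$ that survives in its half-line. We allow the attempts to be restricted to a set $\mathcal Y(\Gamma)$ of eligible vertices of the current window $\Gamma$; Theorem~\ref{thm:main} uses $\mathcal Y(\Gamma)=\Gamma$, and Theorem~\ref{thm:Z} uses the left endpoint of an interval.

\begin{lemma}[Forward search]\label{lem:fwd}
Let $q_*>0$ and let $\mathcal D$ be a family of finite nonempty sets $\Gamma$, each with a subset $\mathcal Y(\Gamma)\subset\Gamma$, such that for all $\Gamma\in\mathcal D$
\begin{itemize}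
\item[\textup{(i)}] $P^{\mu^\Gamma}(\eta_1\not\equiv0\text{ on }\mathcal Y(\Gamma))\ge q_*$;
\item[\textup{(ii)}] $\Gamma\cup\{\gamma^y_0,\dots,\gamma^y_n\}\in\mathcal D$ for all $y\in\mathcal Y(\Gamma)$ and $n\ge0$.
\end{itemize}
There are $C,c,\theta>0$, depending only on $(\lambda,q_*)$, such that for $\Delta\in\mathcal D$, $\nu\ge\mu^\Delta$ and $\ell>0$:
\begin{itemize}
\item[\textup{(a)}] with probability at least $1-Ce^{-\theta\ell}$ there is $(Y,\Sigma)$ with $\Sigma\in[0,\ell]$ an integer, $Y\in\bigcup_\Gamma\mathcal Y(\Gamma)$, $\operatorname{dist}(Y,\Delta)\le\ell$, $\eta^\nu_\Sigma(Y)=1$, and $(Y,\Sigma)\to\infty$ in $\gamma^Y$;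
\item[\textup{(b)}] if $\ell\le t/16$, then with probability at least $1-Ce^{-\theta\ell}-Ce^{-ct}$ there is such a $(Y,\Sigma)$ and a path in $\gamma^Y$ on $[\Sigma,t]$ that starts at $Y$ and has index $>i(t-\Sigma)$ on $[\Sigma+\frac{t-\Sigma}8,t]$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\eta=\eta^\nu$ and let $U_0,U_1,\dots$ be independent uniform variables for use in (F4). The search proceeds in stages. The idea is to carry, below $\eta$, a configuration whose conditional law given everything revealed so far is exactly $\mu^\Gamma$, so that each stage starts afresh.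

\emph{Invariant.} On the event $R_k$ that stage $k$ is reached we have a history $h_k$ with countably many values, an integer $T_k$ and a set $\Delta_k\in\mathcal D$ that are functions of $h_k$, and a configuration $\zeta_k\le\eta_{T_k}$. For each value $h$ of positive probability, with $T_k=n$ and $\Delta_k=\Gamma$ on $A_h=R_k\cap\{h_k=h\}$, we require: $A_h$ and the restriction of $\zeta_k$ to it depend only on $\eta_0$, $U_0,\dots,U_k$ and the marks in $(0,n]$; and given $A_h$, $\zeta_k$ has law $\mu^\Gamma$. At stage $0$ the history is trivial, $T_0=0$, $\Delta_0=\Delta$, and $\zeta_0\le\eta_0$ comes from (F4) and $U_0$.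

\emph{One stage.} Condition on $A_h$. The marks after time $n$ are independent of $A_h$ and $\zeta_k$. Let $\psi\le\eta_{n+1}$ be the state at time $n+1$ of the process started from $\zeta_k$ at time $n$, and reveal $\omega=\psi|_\Gamma$. By (M4), given $A_h$ and $\omega$ the law of $\psi$ is $\ge\mu^\Gamma$. By (i), $\pi:=P(\omega\not\equiv0\text{ on }\mathcal Y(\Gamma)\mid A_h)\ge q_*$.

If $\omega\equiv0$ on $\mathcal Y(\Gamma)$, put $h_{k+1}=(h,\omega)$, $T_{k+1}=n+1$, $M_k=\emptyset$, $\Delta_{k+1}=\Gamma$, and obtain $\zeta_{k+1}\le\psi$ with conditional law $\mu^\Gamma$ from (F4) and $U_{k+1}$.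

Otherwise let $y$ be the first vertex of $\mathcal Y(\Gamma)$ with $\omega(y)=1$ and run the process in $\gamma^y$ from $(y,n+1)$; it depends only on the marks after $n+1$. If it survives, the search stops with \emph{success} and $(Y,\Sigma)=(y,n+1)$. If it dies, let $N$ be its lifetime rounded up to an integer and $M_k$ the set it visited, a finite initial segment of $\gamma^y$. Put $h_{k+1}=(h,\omega,N,M_k)$, $T_{k+1}=n+1+N$ and $\Delta_{k+1}=\Gamma\cup M_k\in\mathcal D$. To restore the invariant, fix values $N=n'$, $M_k=m$. The event $\{N=n',M_k=m\}$ is determined by the recovery marks at vertices of $m$ and the arrows out of $m$ during $(n+1,n+1+n']$, since these determine the process until it leaves $m$. Let $\beta\le\eta_{n+1+n'}$ be the set reached at time $n+1+n'$ from $(\psi\setminus m)\times\{n+1\}$ by paths in $V\setminus m$. Besides $\psi$, it uses only recovery marks in $V\setminus m$ and arrows with both ends in $V\setminus m$, which are independent of the marks just revealed. So given the new history, $\psi$ keeps its law $\ge\mu^\Gamma$, and the marks used for $\beta$ are independent of $\psi$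 with their original law. By (M5) the conditional law of $\beta$ is $\ge\mu^{\Gamma\cup m}$, and (F4) with $U_{k+1}$, applied separately for each value of the history, gives $\zeta_{k+1}\le\beta$.

\emph{Cost.} Let $W_k=T_k+\sum_{j<k}|M_j|$. By \eqref{eq:g} choose $\theta>0$ with $g(\theta)<1$ and $\kappa:=e^\theta[1-q_*(1-g(\theta))]<1$; the latter tends to $1-q_*p_0$ as $\theta\downarrow0$. The increment $W_{k+1}-W_k$ is $1$ in the first case and $1+N+|M_k|$ after a failed attempt, so
\[
E\big[e^{\theta(W_{k+1}-W_k)};R_{k+1}\mid A_h\big]=e^\theta[(1-\pi)+\pi g(\theta)]\le\kappa .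
\]
Hence $E[e^{\theta W_k};R_k]\le\kappa^k$. In particular $P(R_k)\le\kappa^k$, so success occurs a.s., and it occurs at a stage with $W_k>\ell-1$ with probability at most $\sum_k\kappa^ke^{-\theta(\ell-1)}$. Otherwise $\Sigma=T_k+1\le\ell$. Each nonempty $M_j$ is connected and contains a vertex of $\Delta_j$, so by induction every vertex of $\Delta_k$ is within distance $\sum_{j<k}|M_j|\le\ell$ of $\Delta$. This proves (a).

For (b), the point $(y,T_k+1)$ tried at stage $k$ takes countably many values and is independent of the marks after $T_k+1$. So the probability that stage $k$ is reached, an attempt is made with $T_k+1\le\ell$, and the event of Lemma~\ref{lem:escape} with $s=t-T_k-1\ge\frac{15}{16}t$ fails for it, is at most $\kappa^kCe^{-ct}$. Sum over $k$. For the successful attempt the first alternative of Lemma~\ref{lem:escape} is excluded.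
\end{proof}

The backward search is simpler: no conditioned measure is involved, and after a failure one restarts from any ancestor of the target.

\begin{lemma}[Backward search]\label{lem:bwd}
There are $C,c,\theta>0$, depending only on $\lambda$, such that for $x\in V$ and $0<\ell\le t$:
\begin{itemize}
\item[\textup{(a)}] with probability at least $1-Ce^{-\theta\ell}$, either no path from $V\times\{0\}$ reaches $(x,t)$, or there is $(Y',\Sigma')\to(x,t)$ with $t-\Sigma'\in[0,\ell]$ an integer and $\operatorname{dist}(x,Y')\le K\ell$ whose backward process in $\gamma^{Y'}$ survives;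
\item[\textup{(b)}] if $\ell\le t/16$, then with probability at least $1-Ce^{-\theta\ell}-Ce^{-ct}$ the same holds and, in the second alternative, there is a path in $\gamma^{Y'}$ on $[0,\Sigma']$ that ends at $Y'$ and has index $>i(\Sigma')$ on $[0,\frac78\Sigma')$.
\end{itemize}
\end{lemma}

\begin{proof}
For integers $n\ge0$ let $\mathcal A_n=\{y:(y,t-n)\to(x,t)\}$, and let $S_0=0$. At stage $k$, if $\mathcal A_{S_k}=\emptyset$, stop. Otherwise let $y$ be the first vertex of $\mathcal A_{S_k}$ and run the backward process in $\gamma^y$ from $(y,t-S_k)$. If it survives, stop with $(Y',\Sigma')=(y,t-S_k)$; if it dies, let $S_{k+1}-S_k$ be its lifetime rounded up to an integer. The event that stage $k$ is reached with $S_k=n$, and the set $\mathcal A_n$, depend only on marks in $[t-n,t]$, whereas the backward process uses marks before $t-n$. Take $\theta\le1$ with $g(\theta)<1$. By \eqref{eq:g}, $E[e^{\theta S_k};\text{stage }k\text{ reached}]\le g(\theta)^k$, so the search stops a.s., and with $S_k\le\ell$ except with probability $Ce^{-\theta\ell}$. If it stops because $\mathcal A_{S_k}=\emptyset$ with $S_k\le\ell\le t$,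 no path from $V\times\{0\}$ reaches $(x,t)$. Otherwise $\operatorname{dist}(x,Y')\le K\ell$ except with probability $e^{-K\ell}\le e^{-\theta\ell}$, by \eqref{eq:spread}. For (b) apply Lemma~\ref{lem:escape} to the backward process of stage $k$ with $s=t-S_k\ge\frac{15}{16}t$; it fails with probability at most $g(\theta)^kCe^{-ct}$, which is summable. The path it provides has index $>i(s)$ at backward times in $[s/8,s]$; read forward and made right-continuous, it has index $>i(\Sigma')$ on $[0,\frac78\Sigma')$.
\end{proof}

\section{Crossing on a geodesic ray: proof of Theorem~\ref{thm:main}}\label{sec:main}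

Fix $\Delta$, let $R=\operatorname{diam}(\Delta)$, $x_0\in\Delta$, and let $\gamma$ be a geodesic ray with $\gamma_0=x_0$. We choose the half-lines so that all of them merge with $\gamma$. For $y\in V$ fix a shortest walk from $y$ to the set $\gamma$; its length is $d(y)\le\operatorname{dist}(x_0,y)$, and only its last vertex $\gamma_{j(y)}$ lies on $\gamma$. Continuing along $\gamma_{j(y)+1},\gamma_{j(y)+2},\dots$ gives a half-line $\gamma^y$. Because $\gamma$ is geodesic, the merging point is not far out:
\[
j(y)=\operatorname{dist}(x_0,\gamma_{j(y)})\le\operatorname{dist}(x_0,y)+d(y)\le2\operatorname{dist}(x_0,y).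
\]
For $J\ge j(y)$, the vertex $\gamma_J$ has index $d(y)+J-j(y)\le\operatorname{dist}(x_0,y)+J$ in $\gamma^y$, and from that index on $\gamma^y$ coincides with $\gamma_J,\gamma_{J+1},\dots$.

Let $\alpha=400/v$ and $\varepsilon_0=\min\{\frac1{16},0.003\,v/K\}$. Let $t>0$ with $t\ge\alpha R$, $\ell=\varepsilon_0t$, $x\in\Delta$ and $\nu\ge\mu^\Delta$. Then $R\le0.0025vt$, $K\ell\le0.003vt$, and
\begin{equation}\label{eq:room}
3(R+K\ell)\le0.0165\,vt\le0.02\,v\cdot\tfrac{15}{16}t .
\end{equation}
Apply Lemma~\ref{lem:fwd} with $\mathcal D$ the family of all finite nonempty sets, $\mathcal Y(\Gamma)=\Gamma$ and $q_*=q$, which is legitimate by (M3). Suppose that the events in Lemmas~\ref{lem:fwd}(b) and~\ref{lem:bwd}(b) occur and that $\eta^V_t(x)=1$. The second alternative of Lemma~\ref{lem:bwd} then holds. Let $p$ and $p'$ be the paths in $\gamma^Y$ and $\gamma^{Y'}$ given by the two lemmas, and $J=\max(j(Y),j(Y'))$.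

Since $K\ge1$, both $Y$ and $Y'$ are within distance $R+K\ell$ of $x_0$, so $J\le2(R+K\ell)$, and the indices $\iota,\iota'$ of $\gamma_J$ in $\gamma^Y$ and $\gamma^{Y'}$ are integers not exceeding $3(R+K\ell)$. As $t-\Sigma$ and $\Sigma'$ are at least $\frac{15}{16}t$, \eqref{eq:room} gives $\iota\le i(t-\Sigma)$ and $\iota'\le i(\Sigma')$.

The index of $p$ is $0$ at time $\Sigma$, moves in unit steps, and exceeds $\iota$ from time $\Sigma+\frac{t-\Sigma}8\le\frac t{16}+\frac t8<\frac t4$ on. Let $u_1$ lie in the last time interval on which the index equals $\iota$. Then $u_1<t/4$, $p(u_1)=\gamma_J$, and $p\in\{\gamma_j:j\ge J\}$ on $[u_1,t]$. The index of $p'$ exceeds $\iota'$ on $[0,\frac78\Sigma')$ and is $0$ at time $\Sigma'$. Let $u_2$ be the first time at which it equals $\iota'$. Then $u_2\ge\frac78\cdot\frac{15}{16}t>u_1$, $p'(u_2)=\gamma_J$, and $p'\in\{\gamma_j:j\ge J\}$ on $[0,u_2]$. On $[u_1,u_2]$ both are paths in the half-line $\gamma_J,\gamma_{J+1},\dots$; at time $u_1$ the path $p$ is at its endpoint, and at time $u_2$ the path $p'$ is. By Lemma~\ref{lem:cross} they meet. Following $p$ and then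 $p'$ gives $(Y,\Sigma)\to(Y',\Sigma')\to(x,t)$, and since $\eta^\nu_\Sigma(Y)=1$, we obtain $\eta^\nu_t(x)=1$. Therefore
\[
P(\eta^V_t(x)=1,\ \eta^\nu_t(x)=0)\le Ce^{-\theta\varepsilon_0t}+Ce^{-ct}\le Ce^{-ct}\qquad(x\in\Delta,\ \nu\ge\mu^\Delta,\ t\ge\alpha R),
\]
with constants depending only on $(\lambda,D)$, and Lemma~\ref{lem:reduce} with $t_0=\alpha R$ proves Theorem~\ref{thm:main}. \qed

\begin{remark}
The hypothesis $\lambda>\lambda_c(\mathbb N)$ is used for the uniform bound (M3), for $p_0>0$ in both searches, and for the escape lemma. The degree bound enters the constants only through $K$ and through the factor $e^{1+\lambda D}$ in Lemma~\ref{lem:reduce}; finiteness of degrees also provides the geodesic ray. On the graphs of the next section (M3) fails uniformly: since $\mu^{\{x\}}\le\bar\nu_\lambda$, one has $P^{\mu^{\{x_k\}}}(\eta_1(x_k)=1)\le P(\bar\eta_1(x_k)=1)\le1/k$ by \eqref{eq:rare}.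
\end{remark}

\section{Fat pieces behind long thin paths: proof of Theorem~\ref{thm:counter}}\label{sec:counter}

We want $\lambda_T(G)$ small and yet vertices with long memory. A fattened half-line, supercritical already at $\lambda_c(\mathbb N)/m$, achieves the first. For the second we attach larger and larger finite pieces of the same fat graph by long paths, which are subcritical for $\lambda<\lambda_c(\mathbb N)$. Such a piece is rarely infected in the stationary state, but once infected it stays so for a long time.

\subsection*{The graph}
Let $H_\infty$ have vertex set $\mathbb N\times\{1,\dots,m\}$, with $(i,a)$ adjacent to $(j,b)$ if and only if $|i-j|=1$. Let $o=(0,1)$ and let $H_k$ be the subgraph induced by the levels $i\le k$. For each $k\ge1$ take a separate copy of $H_k$, call its vertex $o$ by the name $x_k$, and join $x_k$ to $(k,1)\in H_\infty$ by a path $x_k=w_0,w_1,\dots,w_{L_k}=(k,1)$ with new interior vertices, of a length $L_k\ge1$ chosen below. The resulting graph $G$ is countably infinite and connected, with degrees at most $2m+1$.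

\subsection*{The fat half-line}
Run the process on $H_\infty$ with parameter $\lambda$ from $o$. Define a set $\zeta\subset\mathbb N$ of levels, each with a representative vertex, starting from $\zeta=\{0\}$ with representative $o$. A recovery mark at the representative of $i$ removes $i$ from $\zeta$. An arrow from the representative of $i$ to a vertex $(j,b)$ with $j\notin\zeta$ adds $j$, with representative $(j,b)$. All representatives are infected. Whatever the representatives are, each $i\in\zeta$ is removed at rate $1$ and adds each adjacent level at rate $m\lambda$, so $\zeta$ is the contact process on $\mathbb N$ with parameter $\lambda'=m\lambda$. Let $\lambda>\lambda_c(\mathbb N)/m$; then Section~\ref{sec:line} applies at $\lambda'$, and $p_0$, $g$ refer to $\lambda'$.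

\begin{lemma}\label{lem:fat}
Let $\lambda>\lambda_c(\mathbb N)/m$. Then $\rho_\lambda(o)<0$ on $G$, for any choice of the lengths $L_k$, and $c_1:=\inf_{t\ge0}P^{\{o\}}_{H_\infty}(\eta_t(o)=1)>0$.
\end{lemma}

\begin{proof}
Start $\zeta$ at $(o,0)$; whenever it dies, restart it at $o$ at the next integer time. The attempts are independent, and the starting time $S_k$ of attempt $k$ satisfies $E[e^{\theta S_k};k\text{ failures}]\le g(\theta)^k$ with $g(\theta)<1$ for small $\theta$. So the surviving attempt starts at time $\ge t$ with probability at most $Ce^{-\theta t}$; otherwise $(o,u)\to\infty$ in $H_\infty$ for an integer $u\in[0,t)$. The reflection $u\mapsto\lceil t\rceil-1-u$ permutes these integers, so by time reversal $P(\bar\eta^G_u(o)=0,\ u\in[0,t))\le P(\bar\eta^{H_\infty}_u(o)=0,\ u\in[0,t))\le Ce^{-\theta t}$.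

For the process on $\mathbb N$ with parameter $\lambda'$, the crossing argument of Section~\ref{sec:idea} with $s=0$ shows that $(0,0)\to(0,t)$ on the intersection of $\{(0,0)\to\mathbb N\times\{t\}\}$ and $\{\mathbb N\times\{0\}\to(0,t)\}$. These events are increasing in the arrows and decreasing in the recovery marks, and they have the same probability, at least $p_0$, by time reversal. By (F3), $P(0\in\zeta_t)\ge p_0^2$. For $t\ge1$, some vertex $(0,a)$ is thus infected at time $t-1$ with probability at least $p_0^2$, and $\min_aP\big(((0,a),0)\to(o,1)\big)>0$ via the walk $(0,a),(1,1),o$; the Markov property gives a lower bound independent of $t$. For $t<1$, $o$ has no recovery mark with probability at least $e^{-1}$.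
\end{proof}

The first statement gives $\lambda_T(G)\le\lambda_c(\mathbb N)/m$.

\subsection*{The lengths}
Let $F_k$ be $H_k$ with an infinite half-line $N'=\{w_1,w_2,\dots\}$ attached to $w_0=x_k$. A finite piece cannot help a subcritical half-line survive.

\begin{lemma}\label{lem:die}
For $\lambda<\lambda_c(\mathbb N)=\lambda_c(\mathbb Z)$ the process on $F_k$ started from $x_k$ dies out a.s.
\end{lemma}

\begin{proof}
For the process on $\mathbb Z$ from $\{0\}$, the number of sites infected at time $u$ is at most $1+N_++N_-$, with the $\mathrm{Poisson}(\lambda u)$ variables of \eqref{eq:walk} for the two monotone walks. By the Cauchy--Schwarz inequality and (F2), its expectation is at most $C(1+u)e^{-cu/2}\le Ce^{-c'u}$. By monotonicity the same bound holds in $N'$ from any single vertex. Let $X_n=|\eta_n\cap N'|$ and let $\mathcal F_n$ be generated by the marks up to time $n$. Looking at the last entry into $N'$, a vertex of $N'$ infected at time $n+h$ is reached by a path in $N'$ either from $\eta_n\cap N'$ at time $n$ or from $(w_1,u)$, where $u\in(n,n+h]$ is the time of an arrow $w_0\to w_1$. These arrows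 are independent of the marks in $N'$, so for a suitable integer $h\ge1$
\[
E[X_{n+h}\mid\mathcal F_n]\le Ce^{-c'h}X_n+\int_0^h\lambda Ce^{-c'u}\,du\le\tfrac12X_n+C_1 .
\]
As $X_0=0$, we get $EX_{jh}\le2C_1$ for all $j$. Suppose the survival probability $p$ is positive, and let $n_0=4C_1/p$. By Markov's inequality $P(\text{survival},\,X_{jh}\le n_0)\ge p/2$ for all $j$, and by the reverse Fatou lemma $P(\text{survival},\,X_{jh}\le n_0\text{ for infinitely many }j)\ge p/2$. When $X_{jh}\le n_0$, at most $n_0+|H_k|$ vertices are infected, and with conditional probability at least $\delta=[(1-e^{-1})e^{-(2m+1)\lambda}]^{n_0+|H_k|}$ each of them has a recovery mark and emits no arrow in the next time unit, which forces extinction. By martingale convergence $P(\text{extinction}\mid\mathcal F_{jh})\to\mathbf 1\{\text{extinction}\}$ a.s., so a.s.\ extinction occurs when this conditional probability is at least $\delta$ infinitely often. This is a contradiction.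
\end{proof}

Hence a.s.\ only finitely many vertices of $F_k$ are ever infected. Choose $L_k$ so that, at parameter $\lambda^{(k)}=(1-\frac1{k+1})\lambda_c(\mathbb N)$, the process on $F_k$ from $x_k$ ever infects $w_{L_k}$ with probability at most $1/k$. By monotonicity the same bound holds for all $\lambda\le\lambda^{(k)}$, so one graph serves all $\lambda<\lambda_c(\mathbb N)$.

\subsection*{Failure of mixing}
Fix $\lambda\in(\lambda_c(\mathbb N)/m,\lambda_c(\mathbb N))$ and let $k$ be so large that $\lambda\le\lambda^{(k)}$. If the process on $G$ from $x_k$ never infects $w_{L_k}$, it is confined to a finite graph and dies out a.s.; until it infects $w_{L_k}$ it evolves as on $F_k$. By time reversal,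
\begin{equation}\label{eq:rare}
0<P(\bar\eta_t(x_k)=1)\le1/k ,
\end{equation}
where positivity holds because $o$ survives in $H_\infty$ with probability at least $p_0$ and $G$ is connected. With $A=\{\bar\eta_0(x_k)=1\}$ and $B=\{\bar\eta_t(x_k)=1\}$, the Markov property and monotonicity give
\[
d_{\{x_k\}}(t)\ge P(B\mid A)-P(B)\ge P^{\{o\}}_{H_k}(\eta_t(o)=1)-\tfrac1k .
\]
For fixed $t$, $P^{\{o\}}_{H_k}(\eta_t(o)=1)\uparrow P^{\{o\}}_{H_\infty}(\eta_t(o)=1)\ge c_1$, since each path lies in some $H_k$. So $\limsup_kd_{\{x_k\}}(t)\ge c_1$ for every $t\ge0$. As singletons have diameter $0$, uniform mixing would give $d_{\{x_k\}}(t)\le Ce^{-ct}$ for all $k$ and $t\ge0$, which is impossible for large $t$. These $\lambda$ exceed $\lambda_T(G)\ge\lambda_c(G)$. Finally, given any $\lambda_0<\lambda_c(\mathbb N)$, the graph for $m=2$ does not mix uniformly at any $\lambda\in(\max(\lambda_0,\frac12\lambda_c(\mathbb N)),\lambda_c(\mathbb N))$. This proves Theorem~\ref{thm:counter}. \qed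

The failure is not special to diameter $0$: $d_\Delta$ is nondecreasing in $\Delta$, so the two-point sets formed by $x_k$ and its neighbor $w_1$ violate the bound in the same way.

\section{The sharp slope on $\mathbb Z$: proof of Theorem~\ref{thm:Z}}\label{sec:Z}

\subsection*{Lower bound}
Let $0<\alpha<\frac1{2v}$ and suppose $(\mathbb Z,\lambda)$ mixes uniformly with slope $\alpha$. Choose $\epsilon>0$ with $b:=\frac1{2\alpha(1+\epsilon)}>v$, and $b'\in(v,b)$. Let $\Delta_n=[-n,n]$, $t_n=2n\alpha(1+\epsilon)=n/b$, $A=\{\bar\eta_0=0\text{ on }\Delta_n\}$ and $B=\{\bar\eta_{t_n}(0)=1\}$; $P(A)>0$ by Lemma~\ref{lem:PA}. On $A\cap B$ a path leads from $(-\infty,-n-1]\times\{0\}$ or from $[n+1,\infty)\times\{0\}$ to $(0,t_n)$, and the marks after time $0$ are independent of $A$. By symmetry and Lemma~\ref{lem:upper} applied with $b'$,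
\[
P(B\mid A)\le2P(r_{t_n}\ge n+1)\le Ce^{-\theta(b-b')t_n}\to0,
\]
whereas $P(B)>0$ does not depend on $n$. So $d_{\Delta_n}(t_n)$ stays bounded away from $0$, while $C|\Delta_n|e^{-ct_n}\to0$: a contradiction.

\subsection*{Upper bound}
Fix $\epsilon>0$. Let $R=\operatorname{diam}(\Delta)$ and, by translation, $\Delta\subset I=[0,R]$. By (M2), $\nu\ge\mu^\Delta$ implies $\nu\ge\mu^I$, so by Lemma~\ref{lem:reduce} it suffices to prove
\begin{equation}\label{eq:Zgoal}
P(\eta^V_t(x)=1,\ \eta^\nu_t(x)=0)\le Ce^{-ct}\qquad\big(x\in I,\ \nu\ge\mu^I,\ t\ge(1+\epsilon)\tfrac R{2v}\big)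
\end{equation}
with $C,c$ depending only on $(\lambda,\epsilon)$. The reflection $y\mapsto a+b-y$ preserves the law of the marks and the interval $[a,b]$, hence $\mu^{[a,b]}$. Reflecting $I$, we may assume $x\le R/2$. To obtain the factor $\frac12$ the infection must come from the end of $I$ nearer to $x$, so the forward search is confined to the left end; to obtain the full speed $v$ we replace the escape lemma by Lemma~\ref{lem:edge}. Let
\[
\delta=\frac\epsilon{2(1+\epsilon)},\qquad a=(1-\delta)v,\qquad\varepsilon_1=\min\Big\{\frac1{16},\frac{\delta v}{1+2v+K}\Big\},\qquad\ell=\varepsilon_1t .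
\]

\emph{Forward.} Take $\gamma^y=(y,y-1,\dots)$, $\mathcal D=\{[a',R]:a'\le0\}$ and $\mathcal Y([a',R])=\{a'\}$. Condition (ii) of Lemma~\ref{lem:fwd} holds because $[a',R]\cup[a'-n,a']\in\mathcal D$. For (i): under $\mu^{[a',R]}$ the interval is healthy at time $0$, so its first infected vertex is an endpoint. By reflection symmetry and (M3), $a'$ is the first infected vertex, by time $1$, with probability at least $\frac12(1-e^{-c_0})$, and it then has no recovery mark until time $1$ with conditional probability at least $e^{-1}$. So (i) holds with $q_*=q/2$. By Lemma~\ref{lem:fwd}(a), except with probability $Ce^{-\theta\ell}$ there is $(Y,\Sigma)$ with $\Sigma\in[0,\ell]$ an integer, $Y\in[-\ell,0]$, $\eta^\nu_\Sigma(Y)=1$, and $(Y,\Sigma)\to\infty$ in $\mathbb Z$.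

\emph{Backward.} By Lemma~\ref{lem:bwd}(a) with the half-lines $[y,\infty)$, except with probability $Ce^{-\theta\ell}$, either $\eta^V_t(x)=0$ or there is $(Y',\Sigma')\to(x,t)$ with $t-\Sigma'\in[0,\ell]$ an integer and $|Y'-x|\le K\ell$ whose backward process survives in $\mathbb Z$.

\emph{Edges.} The points found are random, so we control all candidates at once. Consider integers $s,j\in[0,\ell]$, $y\in[-\ell,0]$ and $y'\in[x-K\ell,x+K\ell]$, and note $t-j-s\ge\frac78t$. By (F1) and a union bound over $O((1+t)^3)$ choices, except with probability $Ce^{-ct}$ the following holds for all of them: the right edge at time $t-j$ of the process started from $(-\infty,y]\times\{s\}$ exceeds $y+a(t-j-s)$, and the right edge at time $s$ of the backward process started from $(-\infty,y']\times\{t-j\}$ exceeds $y'+a(t-j-s)$.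

Assume these three events and $\eta^V_t(x)=1$. By Lemma~\ref{lem:edge} and its time reversal there are paths $p,p'$ on $[\Sigma,\Sigma']$ with
\[
p(\Sigma)=Y,\quad p(\Sigma')>Y+a(\Sigma'-\Sigma),\qquad p'(\Sigma')=Y',\quad p'(\Sigma)>Y'+a(\Sigma'-\Sigma).
\]
We have $R/2\le vt/(1+\epsilon)$ and $a-\frac v{1+\epsilon}=v\,\frac{2+2\epsilon-\epsilon-2}{2(1+\epsilon)}=\delta v$, so $at\ge R/2+\delta vt$. By the choice of $\varepsilon_1$, $(1+2a+K)\ell\le\delta vt$; and $\delta v<a$ because $\delta<\frac12$. Hence
\begin{align*}
Y+a(\Sigma'-\Sigma)&\ge-\ell+a(t-2\ell)\ge\tfrac R2+\delta vt-(1+2a)\ell\ge\tfrac R2+K\ell\ge Y',\\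
Y'+a(\Sigma'-\Sigma)&\ge-K\ell+a(t-2\ell)\ge at-\delta vt\ge0\ge Y .
\end{align*}
So $p(\Sigma)\le p'(\Sigma)$ and $p(\Sigma')\ge p'(\Sigma')$, and the paths meet by Lemma~\ref{lem:cross}. Then $(Y,\Sigma)\to(Y',\Sigma')\to(x,t)$ and $\eta^\nu_t(x)=1$. This proves \eqref{eq:Zgoal} and Theorem~\ref{thm:Z}. \qed

\begin{thebibliography}{9}

\bibitem{Bethuelsen}
Stein Andreas Bethuelsen, \emph{On projections of the supercritical contact process: uniform mixing and cutoff phenomenon}, arXiv:1810.06840 (2018).

\bibitem{BG}
Bezuidenhout and Grimmett, Ann. Probab. 19 (1991).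

\bibitem{Durrett}
Durrett, Ann. Probab. 8 (1980).

\bibitem{DurrettGriffeath}
Durrett and Griffeath, Ann. Probab. 11 (1983), 1--15.

\bibitem{LastPenrose}
Last and Penrose, \emph{Lectures on the Poisson Process}.

\bibitem{Liggett}
Liggett, \emph{Interacting Particle Systems}.

\end{thebibliography}
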